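\title{Unique continuation for $\operatorname{sym}(\nabla u\,P^{-1})=0$ when $\operatorname{Curl}P$ is integrable}

\begin{abstract}
Let $P$ be a bounded matrix field on a domain $\Omega\subset\mathbb R^3$ with $\det P\ge c>0$ and $\operatorname{Curl}P\in L^1_{\mathrm{loc}}$. We prove that a $C^2$ vector field $u$ with $\operatorname{sym}(\nabla u\,P^{-1})=0$ is constant as soon as $\nabla u$ vanishes on a set of positive measure. It follows that $u\mapsto\|\operatorname{sym}(\nabla u\,P^{-1})\|_{L^2(\Omega)}$ is a norm on smooth fields vanishing near a part of the boundary whenever $\operatorname{Curl}P\in L^p(\Omega)$ for some $p\ge1$. This proves a conjecture from a paper of Lankeit, Neff and Pauly; no assumption on $\operatorname{Curl}P^{-1}$ is needed. The result extends to the case where $\operatorname{Curl}P$ is a Radon measure. We also show that the space of $C^2$ solutions has dimension at most six, bound the size of the zero set of $\nabla u$ in terms of $p$, and give an example showing that the lower bound on $\det P$ cannot be dropped.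
\end{abstract}

\section{Introduction}

\subsection{The problem}

A domain is an open connected set. For a vector field $u$ on a domain $\Omega\subset\mathbb R^3$, $\nabla u$ is the Jacobian matrix, with rows $\nabla u_1,\nabla u_2,\nabla u_3$. For a matrix field $P$ with rows $P_1,P_2,P_3$, $\operatorname{Curl}P$ is the matrix whose rows are the distributional curls $\operatorname{curl}P_j$. We write $\operatorname{sym}X=\frac12(X+X^\top)$.

Let $\Omega$ be a Lipschitz domain and let $\emptyset\ne\Gamma\subset\partial\Omega$ be relatively open. Let $C^\infty(\overline\Omega;\mathbb R^3)$ be the set of restrictions to $\Omega$ of smooth, compactly supported fields on $\mathbb R^3$, and put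
\[
C^\infty_\circ(\Omega,\Gamma;\mathbb R^3):=\{u\in C^\infty(\overline\Omega;\mathbb R^3):\operatorname{dist}(\operatorname{supp}u,\Gamma)>0\}.
\]
For a matrix field $P$ that is invertible almost everywhere, define
\[
\|u\|_P:=\|\operatorname{sym}(\nabla u\,P^{-1})\|_{L^2(\Omega)} .
\]
This quantity measures how far $\nabla u\,P^{-1}$ is from being skew-symmetric. It is homogeneous and satisfies the triangle inequality, so the question is whether it is definite: must a solution of
\begin{equation}\label{eq:main}
\operatorname{sym}(\nabla u\,P^{-1})=0\quad\text{a.e. in }\Omega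
\end{equation}
that vanishes near $\Gamma$ vanish everywhere?

Two cases are elementary. Let $P=I$ and $u\in C^2$. Then $t_{ijk}:=\partial_j\partial_ku_i$ is antisymmetric in $(i,j)$ and symmetric in $(j,k)$, so
$t_{ijk}=-t_{jik}=-t_{jki}=t_{kji}=t_{kij}=-t_{ikj}=-t_{ijk}$. Hence $\nabla u$ is a constant skew matrix, and the solutions are the infinitesimal rigid motions $u(x)=u_0+a\times x$, a six-dimensional space; such a field vanishes identically if it vanishes on an open set. Next let $P=\nabla\varphi$ for a $C^2$ diffeomorphism $\varphi$. Writing $u=v\circ\varphi$ gives $\nabla u\,P^{-1}=(\nabla v)\circ\varphi$, and we are back at $P=I$. In both cases $\operatorname{Curl}P=0$. In general $\operatorname{Curl}P$ measures the failure of the rows of $P$ to be gradients, and one expects a condition on it to replace the change of variables.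

The problem starts from the following known result: \emph{if $P\in L^\infty(\Omega;\mathbb R^{3\times3})$, $\det P\ge c^+>0$ a.e., $\operatorname{Curl}P\in L^p(\Omega;\mathbb R^{3\times3})$ and $\operatorname{Curl}P^{-1}\in L^q(\Omega;\mathbb R^{3\times3})$ for some $p,q>1$ with $1/p+1/q=1$, then $\|\cdot\|_P$ is a norm on $C^\infty_\circ(\Omega,\Gamma;\mathbb R^3)$.} The conjecture posed in \cite{LNP} is that the assumption on $\operatorname{Curl}P^{-1}$ is superfluous. Precisely, let $P\in L^\infty(\Omega;\mathbb R^{3\times3})$ with $\det P\ge c^+>0$ a.e.\ and $\operatorname{Curl}P\in L^p(\Omega;\mathbb R^{3\times3})$. Is $\|\cdot\|_P$ a norm (a) for every $p>1$, and (b) also for $p=1$?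

A formal computation suggests the answer yes. Equation \eqref{eq:main} says $\nabla u=AP$ with $A$ skew, $Ax=a\times x$. If $A$ and $P$ are smooth, then
\begin{equation}\label{eq:formal}
0=\operatorname{curl}\nabla u_i=\sum_j\nabla A_{ij}\times P_j+\sum_jA_{ij}\operatorname{curl}P_j,\qquad i=1,2,3.
\end{equation}
These are nine linear equations for the nine entries of $\nabla a$. They are uniquely solvable when $\det P\ne0$ (Lemma~\ref{lem:algebra}), and they give $|\nabla a|\le C\,|\operatorname{Curl}P|\,|a|$. Thus $\log|a|$ has an integrable gradient if $\operatorname{Curl}P$ is integrable, which should prevent $a$ from passing from zero to nonzero values across a large set. The field $\operatorname{Curl}P^{-1}$ does not appear. The obstacle is that $A=\nabla u\,P^{-1}$ inherits the roughness of $P$: it is only known to be locally bounded and measurable, so $\nabla A_{ij}$ is a distribution and its product with the bounded field $P_j$ has no meaning.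

\subsection{Results}

\begin{theorem}\label{thm:L1}
Let $\Omega\subset\mathbb R^3$ be a domain, $P\in L^\infty(\Omega;\mathbb R^{3\times3})$, $\det P\ge c>0$ a.e., and $\operatorname{Curl}P\in L^1_{\mathrm{loc}}(\Omega;\mathbb R^{3\times3})$. Let $u\in C^2(\Omega;\mathbb R^3)$ satisfy \eqref{eq:main}. If $Z:=\{x\in\Omega:\nabla u(x)=0\}$ has positive measure, then $u$ is constant.
\end{theorem}

\begin{corollary}\label{cor:norm}
Let $\Omega$ and $\Gamma$ be as in the problem. If $P\in L^\infty(\Omega;\mathbb R^{3\times3})$, $\det P\ge c^+>0$ a.e., and $\operatorname{Curl}P\in L^p(\Omega;\mathbb R^{3\times3})$ for some $p\ge1$, then $\|\cdot\|_P$ is a norm on $C^\infty_\circ(\Omega,\Gamma;\mathbb R^3)$. The answer to both \textup{(a)} and \textup{(b)} is yes.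
\end{corollary}

The method works under weaker, local hypotheses and gives more information on the solutions. Below, $\mathcal H^s$ is the $s$-dimensional Hausdorff measure.

\begin{theorem}\label{thm:measure}
Let $\Omega\subset\mathbb R^3$ be a domain, $P\in L^\infty_{\mathrm{loc}}(\Omega;\mathbb R^{3\times3})$ with $\operatorname{ess\,inf}_K\det P>0$ for every compact $K\subset\Omega$, and let $\operatorname{Curl}P$ be a matrix-valued Radon measure on $\Omega$ \textup{(}as is the case for $P\in BV_{\mathrm{loc}}\cap L^\infty_{\mathrm{loc}}$\textup{)}. Let $\mathcal K$ be the space of all $u\in C^2(\Omega;\mathbb R^3)$ satisfying \eqref{eq:main}.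
\begin{itemize}
\item[(i)] If $u\in\mathcal K$ and $\{\nabla u=0\}$ has positive measure, then $u$ is constant. In particular, for $\Omega$ and $\Gamma$ as in the problem, $\|\cdot\|_P$ is a norm on $C^\infty_\circ(\Omega,\Gamma;\mathbb R^3)$ if moreover $P\in L^\infty(\Omega;\mathbb R^{3\times3})$ and $\det P\ge c^+>0$ a.e.\ in $\Omega$.
\item[(ii)] $\dim\mathcal K\le6$, and the value $6$ is attained for $P=I$.
\item[(iii)] Suppose $\operatorname{Curl}P\in L^p_{\mathrm{loc}}(\Omega;\mathbb R^{3\times3})$, let $u\in\mathcal K$ be nonconstant, and let $Z=\{\nabla u=0\}$. If $p>3$, then $Z=\emptyset$. If $1<p\le3$, then $\mathcal H^s(Z)=0$ for all $s>3-p$. If $p=1$, then $\mathcal H^2(Z)=0$.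
\end{itemize}
\end{theorem}

Example~\ref{ex:line} shows that $Z$ can be a line when $p<2$. Example~\ref{ex:det} shows that the bound $\det P\ge c^+$ cannot be replaced by $\det P>0$ a.e., nor by $(\det P)^{-1}\in L^q$ with $q<1$. The proofs use $u\in C^2$, which covers the space $C^\infty_\circ(\Omega,\Gamma;\mathbb R^3)$. Nothing is claimed for general Sobolev fields $u$, and we do not claim that the condition on $\operatorname{Curl}P$ is necessary.

The way around the obstacle is to use the regularity of $u$. Where $\nabla u\ne0$, the direction of $a$ can be read off from $\nabla u$ and is therefore $C^1$; only a scalar factor is rough. Moving this factor to the other side of $\nabla u=AP$ produces an identity in which every product is a $C^1$ function times a bounded one, so that the curl can be taken. Section~\ref{sec:plane} shows this in the plane, and Section~\ref{sec:local} carries it out in $\mathbb R^3$, after the preliminaries of Section~\ref{sec:tools}. Section~\ref{sec:log} proves Theorem~\ref{thm:L1} by truncating $\log|a|$. Sections~\ref{sec:measure}--\ref{sec:zero}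 prove the three parts of Theorem~\ref{thm:measure}, and Section~\ref{sec:examples} contains the examples.

\section{The planar case}\label{sec:plane}

Let $D\subset\mathbb R^2$ be a domain, let $P$ be a $2\times2$ matrix field on $D$ with $|P|\le M$ and $\det P\ge c>0$ a.e., where $|\cdot|$ is the Frobenius norm, and let $u\in C^2(D;\mathbb R^2)$ solve \eqref{eq:main}. (Adding $P_3=e_3$ and $u_3=0$ makes this a special case of the three-dimensional problem.) The curl of a planar field $F$ is the scalar $\partial_1F_2-\partial_2F_1$; assume $k_j:=\operatorname{curl}P_j\in L^1_{\mathrm{loc}}(D)$. Put $J\xi=(-\xi_2,\xi_1)$ and $\xi\wedge\eta=\xi_1\eta_2-\xi_2\eta_1=J\xi\cdot\eta$.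

A skew $2\times2$ matrix is a multiple of $J$, so $\nabla u=\alpha JP$ with a measurable scalar $\alpha$. Then $|\nabla u|=|\alpha||P|$, and $2c\le|P|^2\le M^2$, so $|\alpha|$ is comparable to the continuous function $|\nabla u|$. Also $\det\nabla u=\alpha^2\det P\ge cM^{-2}|\nabla u|^2$ a.e., hence everywhere by continuity.

\emph{Divide.} On a disk $B$ whose closure lies in $\{\nabla u\ne0\}$, the function $\beta=1/\alpha$ is bounded above and below in modulus, and
\[
\beta\,\nabla u_1=-P_2,\qquad \beta\,\nabla u_2=P_1 .
\]
The right sides have integrable curl. The left sides are the unknown $\beta$ times $C^1$ gradients.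

\emph{Test.} For $\phi\in C^1_c(B)$, the definition of the weak curl reads $\int\phi\operatorname{curl}F=\int F\wedge\nabla\phi$, and $\nabla u_i\wedge\nabla\phi=\operatorname{div}(\phi J\nabla u_i)$ because $\operatorname{div}J\nabla u_i=0$. So
\[
\int_B\beta\operatorname{div}(\phi J\nabla u_1)=-\int_B\phi\,k_2,\qquad\int_B\beta\operatorname{div}(\phi J\nabla u_2)=\int_B\phi\,k_1 .
\]
Since $\det\nabla u>0$ on $\overline B$, the fields $J\nabla u_1,J\nabla u_2$ form a $C^1$ frame, and every $\tau\in C^1_c(B;\mathbb R^2)$ equals $\phi_1J\nabla u_1+\phi_2J\nabla u_2$ with $\phi_i\in C^1_c(B)$ depending linearly and pointwise on $\tau$. Therefore $\int\beta\operatorname{div}\tau=\int\tau\cdot k'$ with $k'\in L^1(B)$, that is, $\beta\in W^{1,1}(B)$. Integrating by parts now gives $\nabla\beta\wedge\nabla u_1=-k_2$ and $\nabla\beta\wedge\nabla u_2=k_1$.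

\emph{Solve.} Substitute $\nabla u_1=-P_2/\beta$ and $\nabla u_2=P_1/\beta$. With $\ell:=\nabla\beta/\beta=-\nabla\log|\alpha|$ we get $\ell\wedge P_j=k_j$, that is $P\,J\ell=k$. For $2\times2$ matrices $|P^{-1}|=|P|/\det P$, so
\[
|\nabla\log|\alpha||\le g:=\tfrac Mc\,|k|\quad\text{a.e. in }\{\nabla u\ne0\}.
\]
The bound involves neither $u$ nor $B$, and $g$ is integrable up to the zero set $Z$ of $\nabla u$.

\emph{Conclude.} Suppose, for example, that a closed square $[-1,1]^2\subset D$ meets $Z$ exactly in its left half $\{x_1\le0\}$. For a.e.\ $x_2$, the function $x_1\mapsto\log|\alpha|$ agrees a.e.\ with a locally absolutely continuous function on $(0,1)$ whose derivative is bounded by $g(\cdot,x_2)\in L^1(0,1)$, so it stays bounded as $x_1\downarrow0$. But $|\alpha|\le|\nabla u|/\sqrt{2c}\to0$, a contradiction. A general closed set $Z$ of positive measure has no such shape, and Section~\ref{sec:log} replaces the argument on lines by a truncation and Poincar\'e's inequality.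

Two things change in $\mathbb R^3$. The matrix $\nabla u=AP$ is never invertible, and we must show that rank two suffices to recover $\nabla\beta$. And $J$ is replaced by the variable matrix of $\xi\mapsto n\times\xi$, whose derivative enters the curl and has to be eliminated from the final estimate.

\section{Preliminaries}\label{sec:tools}

\subsection{Cofactors and skew matrices}

Throughout, $|\cdot|$ is the Euclidean norm of vectors and the Frobenius norm of matrices, so $|FG|\le|F||G|$ and $|F\xi|\le|F||\xi|$. We write $\xi\otimes\eta=\xi\eta^\top$, and $\epsilon_{ijk}$ is the permutation symbol.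

The cofactor matrix $\operatorname{Cof}F$ has rows $F_2\times F_3$, $F_3\times F_1$, $F_1\times F_2$, and
\begin{equation}\label{eq:cof}
F^\top\operatorname{Cof}F=(\operatorname{Cof}F)^\top F=F(\operatorname{Cof}F)^\top=(\operatorname{Cof}F)F^\top=(\det F)\,I .
\end{equation}
So $\operatorname{Cof}F=(\det F)F^{-\top}$ for invertible $F$, and $\operatorname{Cof}(FG)=\operatorname{Cof}F\operatorname{Cof}G$, first for invertible and then, by density, for all matrices. If $s_1\ge s_2\ge s_3\ge0$ are the singular values of $F$, then $|F|^2=s_1^2+s_2^2+s_3^2$, and multiplicativity applied to the singular value decomposition gives $|\operatorname{Cof}F|^2=s_1^2s_2^2+s_1^2s_3^2+s_2^2s_3^2\le|F|^4$.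

A skew matrix $A$ has a unique axial vector $a$ with $A\xi=a\times\xi$; in coordinates $A_{ij}=\sum_k\epsilon_{ikj}a_k$, with rows $(0,-a_3,a_2)$, $(a_3,0,-a_1)$, $(-a_2,a_1,0)$. Hence $|A|^2=2|a|^2$, $Aa=0$, $\det A=0$, and the cross products of the rows give $\operatorname{Cof}A=a\otimes a$.

The next lemma solves the system \eqref{eq:formal}; think of $E$ as $\nabla a$, so that $\sum_k\epsilon_{ikj}E_k$ is $\nabla A_{ij}$.

\begin{lemma}\label{lem:algebra}
Let $P,E,Y\in\mathbb R^{3\times3}$ with $\det P>0$, and suppose that $\sum_{j,k}\epsilon_{ikj}\,E_k\times P_j=Y_i$ for $i=1,2,3$. Then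
\[
E=\Big(\tfrac12(\operatorname{tr}X)I-X^\top\Big)P\quad\text{with}\quad X:=\frac{YP^\top}{\det P},\qquad\text{and}\qquad|E|\le\frac{|P|^2}{\det P}\,|Y| .
\]
\end{lemma}

\begin{proof}
Let $C=(c_{kl}):=EP^{-1}$, so $E_k=\sum_lc_{kl}P_l$, and let $Q_m$ be the rows of $\operatorname{Cof}P$, so $P_l\times P_j=\sum_m\epsilon_{ljm}Q_m$. Using $\sum_j\epsilon_{ikj}\epsilon_{ljm}=\sum_j\epsilon_{jik}\epsilon_{jml}=\delta_{im}\delta_{kl}-\delta_{il}\delta_{km}$,
\[
Y_i=\sum_{k,l,m}c_{kl}\,(\delta_{im}\delta_{kl}-\delta_{il}\delta_{km})\,Q_m=(\operatorname{tr}C)Q_i-\sum_mc_{mi}Q_m .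
\]
Thus $Y=((\operatorname{tr}C)I-C^\top)\operatorname{Cof}P$, and multiplying by $P^\top/\det P$ gives $(\operatorname{tr}C)I-C^\top=X$ by \eqref{eq:cof}. Taking traces, $2\operatorname{tr}C=\operatorname{tr}X=:t$, so $C=\frac t2I-X^\top$. Finally $|C|^2=\frac34t^2-t^2+|X|^2\le|X|^2$, and $|E|\le|C||P|\le|X||P|\le|P|^2|Y|/\det P$.
\end{proof}

\subsection{Measures, weak curl and bounded variation}

A vector- or matrix-valued Radon measure $\nu$ on an open set $O\subset\mathbb R^3$ has a total variation $|\nu|$, which is finite on compact sets, and a polar decomposition $\nu=\Theta|\nu|$ with $|\Theta|=1$; if $\nu=\Phi\lambda$ with a positive measure $\lambda$, then $|\nu|=|\Phi|\lambda$. It has a unique Lebesgue decomposition $\nu=\nu^a\mathcal L^3+\nu^s$ with density $\nu^a\in L^1_{\mathrm{loc}}(O)$ and $\nu^s$ singular to Lebesgue measure $\mathcal L^3$, and $|\nu|=|\nu^a|\mathcal L^3+|\nu^s|$. Products of $\nu$ with continuous functions are taken componentwise and respect this decomposition.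

For $F\in L^\infty_{\mathrm{loc}}(O;\mathbb R^3)$, the statement $\operatorname{curl}F=\nu$ means $\int F\cdot\operatorname{curl}\eta\,dx=\int\eta\cdot d\nu$ for all $\eta\in C_c^\infty(O;\mathbb R^3)$. It then holds for all $\eta\in C^1_c$, because mollifications of $\eta$ converge uniformly with their first derivatives and have supports in a fixed compact set. For $\phi\in C^1(O)$,
\begin{equation}\label{eq:curlproduct}
\operatorname{curl}(\phi F)=\phi\,\nu+(\nabla\phi\times F)\,\mathcal L^3 .
\end{equation}
Indeed, $\phi\operatorname{curl}\eta=\operatorname{curl}(\phi\eta)-\nabla\phi\times\eta$ with $\phi\eta\in C^1_c$, and $-F\cdot(\nabla\phi\times\eta)=\eta\cdot(\nabla\phi\times F)$.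

A function $f\in L^1(O)$ is in $BV(O)$ if its distributional gradient $Df$ is a finite Radon measure. We write $Df=\nabla f\,\mathcal L^3+D^sf$; then $f\in W^{1,1}(O)$ exactly when $D^sf=0$. The same test-function argument as for \eqref{eq:curlproduct} gives $D(\phi f)=\phi\,Df+f\nabla\phi\,\mathcal L^3$ for $\phi\in C^1$. We use two standard facts on a ball $B$.
\begin{itemize}
\item \emph{Poincar\'e's inequality.} With $\bar f$ the mean over $B$, $\|f-\bar f\|_{L^p(B)}\le C\|\nabla f\|_{L^p(B)}$ for $f\in W^{1,p}(B)$, $1\le p<\infty$, and $\|f-\bar f\|_{L^1(B)}\le C|Df|(B)$ for $f\in BV(B)$, with $C$ depending only on $B$ and $p$.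
\item \emph{Chain rule in $W^{1,1}$.} If $\Psi:\mathbb R\to\mathbb R$ is Lipschitz and $C^1$ outside a finite set $T$, and $f\in W^{1,1}(B)$, then $\Psi(f)\in W^{1,1}(B)$, and $\nabla\Psi(f)$ equals $\Psi'(f)\nabla f$ a.e.\ on $\{f\notin T\}$ and $0$ a.e.\ on $\{f\in T\}$.
\end{itemize}

\section{The axial vector where $\nabla u\ne0$}\label{sec:local}

This section serves both theorems, so we allow a measure from the start. The setting is:
\begin{itemize}
\item[(S)] $\Omega_0\subset\mathbb R^3$ is open, $|P|\le M$ and $\det P\ge c>0$ a.e.\ in $\Omega_0$, $\mu:=\operatorname{Curl}P=\mu^a\mathcal L^3+\mu^s$ is a Radon measure on $\Omega_0$, and $u\in C^2(\Omega_0;\mathbb R^3)$ satisfies $\operatorname{sym}(\nabla u\,P^{-1})=0$ a.e.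
\end{itemize}
For Theorem~\ref{thm:L1} take $\Omega_0=\Omega$, $\mu^s=0$ and $\mu^a=\operatorname{Curl}P$. Let $A:=\nabla u\,P^{-1}$, which is skew a.e., let $a$ be its axial vector, and put $Z:=\{\nabla u=0\}$ and $U:=\Omega_0\setminus Z$, an open set.

\subsection{Rank two}

Although $A$ and $P$ are defined only almost everywhere, their product is continuous, and every closed condition that the factorization $\nabla u=AP$ imposes on $\nabla u$ holds at every point.

\begin{lemma}\label{lem:rank}
Let $m:=\frac1{\sqrt2M}$ and $m':=\frac{M^2}{\sqrt2\,c}$. Then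
\begin{equation}\label{eq:compare}
m|\nabla u|\le|a|\le m'|\nabla u|\quad\text{a.e. in }\Omega_0 .
\end{equation}
At every point of $\Omega_0$ the singular values of $\nabla u$ satisfy $s_3=0$ and $s_2\ge\frac{c}{2M^3}|\nabla u|$; so $\nabla u$ has rank exactly two on $U$. The symmetric $C^1$ matrix field $S:=|\nabla u|^2I-(\nabla u)^\top\nabla u$ satisfies, for $\xi\in\mathbb R^3$,
\begin{equation}\label{eq:S}
S\xi=\sum_i(\nabla u_i\times\xi)\times\nabla u_i,\qquad\xi\cdot S\xi=\sum_i|\xi\times\nabla u_i|^2\ge\Big(\frac{c}{2M^3}\Big)^2|\nabla u|^2|\xi|^2 .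
\end{equation}
In particular $S$ is invertible on $U$, with $C^1$ inverse.
\end{lemma}

\begin{proof}
We have $|\nabla u|\le|A||P|\le\sqrt2M|a|$. Since $P^{-1}=(\operatorname{Cof}P)^\top/\det P$, also $|P^{-1}|\le M^2/c$ and $\sqrt2|a|=|A|\le|\nabla u|M^2/c$. This is \eqref{eq:compare}.

Next, $\operatorname{Cof}\nabla u=(a\otimes a)\operatorname{Cof}P=a\otimes\big((\operatorname{Cof}P)^\top a\big)$. By \eqref{eq:cof}, $a=P(\operatorname{Cof}P)^\top a/\det P$, so $|(\operatorname{Cof}P)^\top a|\ge\frac cM|a|$. Hence a.e.
\[
|\operatorname{Cof}\nabla u|\ge\tfrac cM|a|^2\ge\tfrac{c}{2M^3}|\nabla u|^2,\qquad\det\nabla u=\det A\det P=0 .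
\]
These relations between continuous functions hold on a dense set, hence everywhere. So $s_3=0$ and $s_1s_2=|\operatorname{Cof}\nabla u|\ge\frac{c}{2M^3}|\nabla u|^2$; with $s_1\le|\nabla u|$ this gives the bound on $s_2$.

For \eqref{eq:S}, sum the identities $(v\times\xi)\times v=|v|^2\xi-(v\cdot\xi)v$ and $|\xi\times v|^2=|v|^2|\xi|^2-(v\cdot\xi)^2$ over $v=\nabla u_i$, and note that $\xi\cdot S\xi=|\nabla u|^2|\xi|^2-|(\nabla u)\xi|^2\ge(s_1^2+s_2^2)|\xi|^2-s_1^2|\xi|^2$.
\end{proof}

\subsection{A smooth direction and a rough factor}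

The vector $a$ is annihilated by $A$, hence lies in the left kernel of $\nabla u=AP$. By rank two this kernel is a line determined by $\nabla u$ alone.

\begin{lemma}\label{lem:factor}
Every $x_0\in U$ is the center of a ball $B\Subset U$ on which there are a unit vector field $n\in C^1(\overline B;\mathbb R^3)$ and a function $\beta\in L^\infty(B)$ with $a=n/\beta$ a.e.\ and
\begin{equation}\label{eq:beta}
b\le|\beta|\le b'\ \text{ a.e.},\qquad b:=\big(m'\max_{\overline B}|\nabla u|\big)^{-1},\quad b':=\big(m\min_{\overline B}|\nabla u|\big)^{-1}.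
\end{equation}
With $N\xi:=n\times\xi$ we have $A=N/\beta$ and
\begin{equation}\label{eq:divided}
\sum_jN_{ij}P_j=\beta\,\nabla u_i\quad\text{a.e. in }B,\quad i=1,2,3 .
\end{equation}
The same holds on every smaller concentric ball.
\end{lemma}

\begin{proof}
Since $\operatorname{Cof}\nabla u(x_0)\ne0$, some column of $\operatorname{Cof}\nabla u$ does not vanish on the closure of a small ball $B\Subset U$ around $x_0$. Let $n$ be this column, normalized. Its entries are built from quadratic polynomials in $\nabla u\in C^1$, so $n\in C^1(\overline B)$. By \eqref{eq:cof}, $(\operatorname{Cof}\nabla u)^\top\nabla u=0$, so $n^\top\nabla u=0$, and $\mathbb Rn$ is the whole left kernel because the rank is two. As $a^\top\nabla u=a^\top AP=-(Aa)^\top P=0$, we get $a=\alpha n$ a.e.\ with $\alpha=a\cdot n$. By \eqref{eq:compare}, $1/b'\le|\alpha|\le1/b$ a.e. Put $\beta=1/\alpha$; then $NP=\beta AP=\beta\nabla u$.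
\end{proof}

We call such a ball \emph{admissible}. Nothing is asserted about the sign of $\beta$.

\subsection{Regularity of the factor}

In \eqref{eq:divided} the left side is a sum of $C^1$ functions times rows of $P$, so its curl is given by \eqref{eq:curlproduct}. The curl of the right side is formally $\nabla\beta\times\nabla u_i$. One such product loses the component of $\nabla\beta$ along $\nabla u_i$, but \eqref{eq:S} shows that the three together determine $\nabla\beta$.

\begin{lemma}\label{lem:BV}
On an admissible ball $B$ we have $\beta\in BV(B)$, and for $i=1,2,3$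
\begin{align}
\nabla\beta\times\nabla u_i&=\sum_j\big(N_{ij}\,\mu^a_j+\nabla N_{ij}\times P_j\big)\quad\text{a.e. in }B,\label{eq:ac}\\
D^s\beta\times\nabla u_i&=\sum_jN_{ij}\,\mu^s_j\quad\text{as measures on }B.\label{eq:sing}
\end{align}
If $\mu^s=0$ on $B$, then $\beta\in W^{1,1}(B)$.
\end{lemma}

\begin{proof}
By \eqref{eq:divided} and \eqref{eq:curlproduct}, $\operatorname{curl}(\beta\nabla u_i)=h_i:=\sum_j\big(N_{ij}\mu_j+(\nabla N_{ij}\times P_j)\mathcal L^3\big)$, a finite measure on $B$. For $\eta\in C^1_c(B;\mathbb R^3)$ we have $\operatorname{div}(\eta\times\nabla u_i)=\nabla u_i\cdot\operatorname{curl}\eta-\eta\cdot\operatorname{curl}\nabla u_i=\nabla u_i\cdot\operatorname{curl}\eta$, so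
\begin{equation}\label{eq:weak}
\int_B\beta\operatorname{div}(\eta\times\nabla u_i)\,dx=\int_B\eta\cdot dh_i .
\end{equation}
To control the full gradient of $\beta$ we write an arbitrary $\tau\in C^1_c(B;\mathbb R^3)$ as a sum of fields $\eta\times\nabla u_i$. Put $\zeta:=S^{-1}\tau$ and $\eta_i:=\nabla u_i\times\zeta$, both in $C^1_c(B;\mathbb R^3)$. By \eqref{eq:S}, $\sum_i\eta_i\times\nabla u_i=S\zeta=\tau$. By \eqref{eq:weak}, the identity $(v\times\zeta)\cdot\xi=-\zeta\cdot(v\times\xi)$ and the symmetry of $S^{-1}$,
\begin{equation}\label{eq:Dbeta}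
\int_B\beta\operatorname{div}\tau\,dx=\sum_i\int_B(\nabla u_i\times\zeta)\cdot dh_i=-\int_B\tau\cdot d\Big(S^{-1}\sum_i\nabla u_i\times h_i\Big).
\end{equation}
So $D\beta=S^{-1}\sum_i\nabla u_i\times h_i$ is a finite measure, absolutely continuous if $\mu^s=0$ on $B$. Applying \eqref{eq:Dbeta} to $\tau=\eta\times\nabla u_i$ and using $-(\eta\times v)\cdot\xi=\eta\cdot(\xi\times v)$, the left side of \eqref{eq:weak} equals $\int_B\eta\cdot d(D\beta\times\nabla u_i)$. Hence $D\beta\times\nabla u_i=h_i$, and the uniqueness of the Lebesgue decomposition splits this into \eqref{eq:ac} and \eqref{eq:sing}.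
\end{proof}

\subsection{The first-order system}

The formula for $D\beta$ gives regularity but not the estimate we need: it contains $\nabla N$, which is built from $\nabla^2u$ divided by a quantity that vanishes on $Z$. To remove this term we recombine $n$ and $\beta$ into $a$ and recover \eqref{eq:formal}, in which all of $\nabla a$, including the derivative of the direction, is on the side of the unknowns.

\begin{lemma}\label{lem:system}
On an admissible ball $B$ let $E:=\beta^{-1}\nabla n-\beta^{-2}\,n\otimes\nabla\beta$. Then, a.e.\ in $B$,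
\begin{equation}\label{eq:system}
E=\Big(\tfrac12(\operatorname{tr}X)I-X^\top\Big)P,\qquad X=-\frac{A\,\mu^aP^\top}{\det P},
\end{equation}
and
\begin{equation}\label{eq:gbound}
|E|\le g\,|a|,\qquad|\nabla\beta|\le g\,|\beta|,\qquad\text{where } g:=\frac{\sqrt2M^2}{c}\,|\mu^a|\in L^1_{\mathrm{loc}}(\Omega_0).
\end{equation}
If $\mu^s=0$ on $B$, then $a\in W^{1,1}(B;\mathbb R^3)$ and $\nabla a=E$.
\end{lemma}

\begin{proof}
The rows of $E$ are $E_k=\beta^{-1}\nabla n_k-\beta^{-2}n_k\nabla\beta$, and $N_{ij}=\sum_k\epsilon_{ikj}n_k$, so $\sum_k\epsilon_{ikj}E_k=\beta^{-1}\nabla N_{ij}-\beta^{-2}N_{ij}\nabla\beta$. By \eqref{eq:divided} and then \eqref{eq:ac},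
\begin{align*}
\sum_{j,k}\epsilon_{ikj}E_k\times P_j&=\beta^{-1}\sum_j\nabla N_{ij}\times P_j-\beta^{-2}\,\nabla\beta\times(\beta\nabla u_i)\\
&=\beta^{-1}\Big(\sum_j\nabla N_{ij}\times P_j-\nabla\beta\times\nabla u_i\Big)=-\beta^{-1}\sum_jN_{ij}\mu^a_j=-(A\mu^a)_i .
\end{align*}
Lemma~\ref{lem:algebra} with $Y=-A\mu^a$ gives \eqref{eq:system} and $|E|\le\frac{M^2}{c}\sqrt2|a||\mu^a|=g|a|$. Since $|n|=1$, we have $n^\top\nabla n=0$ and $n^\top E=-\beta^{-2}(\nabla\beta)^\top$, so $\beta^{-2}|\nabla\beta|\le|E|\le g/|\beta|$. If $\mu^s=0$, then $\beta\in W^{1,1}(B)$. Extending $t\mapsto1/t$ from $\{|t|\ge b\}$ to a $C^1$ Lipschitz function on $\mathbb R$, the chain rule gives $\nabla(1/\beta)=-\beta^{-2}\nabla\beta$, and the product rule gives $\nabla(n/\beta)=E$.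
\end{proof}

The function $g$ depends only on $P$, is the same for all admissible balls, and is locally integrable on all of $\Omega_0$, across $Z$.

\section{The truncated logarithm and the proof of Theorem~\ref{thm:L1}}\label{sec:log}

By \eqref{eq:gbound}, $\log|a|=-\log|\beta|$ has gradient bounded by $g$ on $U$. But it is not defined on $Z$, and we know nothing about the regularity of $a$ at $\partial U$. Cutting the logarithm off below the level $\log\varepsilon$ solves both problems, because by \eqref{eq:compare} the cut-off function vanishes on a whole neighborhood of $Z$. For $\varepsilon>0$ let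
\[
f_\varepsilon:=\log\big(\max\{|a|,\varepsilon\}/\varepsilon\big)\ge0\ \text{ on }\Omega_0,\qquad V_\varepsilon:=\{x\in\Omega_0:|\nabla u(x)|<\varepsilon/m'\}.
\]

\begin{lemma}\label{lem:log}
In the setting \textup{(S)}, $f_\varepsilon$ is locally bounded, $f_\varepsilon=0$ a.e.\ on the open set $V_\varepsilon\supset Z$, and $f_\varepsilon\uparrow\infty$ as $\varepsilon\downarrow0$ at a.e.\ point of $U$. On an admissible ball, $f_\varepsilon=\Psi_\varepsilon(\beta)$ a.e., where $\Psi_\varepsilon(t):=\max\{0,-\log(\varepsilon\max\{|t|,b\})\}$ is Lipschitz with constant $1/b$. If $\mu^s=0$, then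
\begin{equation}\label{eq:fW}
f_\varepsilon\in W^{1,1}_{\mathrm{loc}}(\Omega_0),\qquad|\nabla f_\varepsilon|\le g\quad\text{a.e. in }\Omega_0 .
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:compare}, $|a|$ is locally bounded, $|a|<\varepsilon$ a.e.\ on $V_\varepsilon$, and $a\ne0$ a.e.\ on $U$; this gives the first three claims. On an admissible ball $|a|=1/|\beta|$ and $|\beta|\ge b$, so $f_\varepsilon=\max\{0,-\log(\varepsilon|\beta|)\}=\Psi_\varepsilon(\beta)$. The function $\Psi_\varepsilon$ is continuous, $C^1$ outside $\{\pm b,\pm1/\varepsilon\}$, constant on $[-b,b]$, and $|\Psi_\varepsilon'(t)|\le1/|t|$ for $|t|>b$.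

Let $\mu^s=0$. On an admissible ball, the chain rule and \eqref{eq:gbound} give $f_\varepsilon\in W^{1,1}$ and $|\nabla f_\varepsilon|\le|\nabla\beta|/|\beta|\le g$. On $V_\varepsilon$ the weak gradient is $0$. The admissible balls and $V_\varepsilon$ are open sets covering $\Omega_0$, and weak gradients agree on overlaps, so a partition of unity gives \eqref{eq:fW}.
\end{proof}

The last step uses only a bound on the gradients that is uniform in $\varepsilon$.

\begin{lemma}\label{lem:propagate}
Let $\Omega\subset\mathbb R^3$ be a domain and $Z\subset\Omega$ relatively closed with $|Z|>0$. Suppose that on every ball $B\Subset\Omega$ there are functions $0\le f_\varepsilon\in BV(B)$, $\varepsilon>0$, with $f_\varepsilon=0$ a.e.\ on $B\cap Z$, $f_\varepsilon\uparrow\infty$ a.e.\ on $B\setminus Z$ as $\varepsilon\downarrow0$, and $\sup_\varepsilon|Df_\varepsilon|(B)<\infty$. Then $Z=\Omega$.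
\end{lemma}

\begin{proof}
Let $B\Subset\Omega$ be a ball with $|B\cap Z|>0$ and let $\bar f_\varepsilon$ be the mean of $f_\varepsilon$ over $B$. By Poincar\'e's inequality,
\[
|B\cap Z|\,\bar f_\varepsilon=\int_{B\cap Z}|f_\varepsilon-\bar f_\varepsilon|\,dx\le C\,|Df_\varepsilon|(B),
\]
so $\int_Bf_\varepsilon$ is bounded in $\varepsilon$. By monotone convergence $|B\setminus Z|=0$, and $B\setminus Z$ is open, hence empty. So every ball $B\Subset\Omega$ with $|B\cap Z|>0$ is contained in $Z$.

As $\Omega$ is a countable union of balls $B\Subset\Omega$, one of them meets $Z$ in positive measure, so $\operatorname{int}Z\ne\emptyset$. If $x\in\Omega$ lies in the closure of $\operatorname{int}Z$, a ball $B\Subset\Omega$ centered at $x$ meets $\operatorname{int}Z$ in a nonempty open set, so $B\subset Z$ and $x\in\operatorname{int}Z$. Thus $\operatorname{int}Z$ is nonempty, open and relatively closed in the connected set $\Omega$.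
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:L1}]
Setting (S) holds with $\Omega_0=\Omega$, $M=\|P\|_{L^\infty}$ and $\mu^s=0$. By Lemma~\ref{lem:log}, $|Df_\varepsilon|(B)=\int_B|\nabla f_\varepsilon|\le\int_Bg<\infty$ for every ball $B\Subset\Omega$ and every $\varepsilon$. Lemma~\ref{lem:propagate} gives $Z=\Omega$, so $u$ is constant on the connected set $\Omega$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:norm}]
The field $P^{-1}=(\operatorname{Cof}P)^\top/\det P$ is bounded, and $\nabla u$ is bounded with bounded support, so $\|u\|_P<\infty$. As $u\mapsto\operatorname{sym}(\nabla u\,P^{-1})$ is linear, $\|\cdot\|_P$ is a seminorm. Let $\|u\|_P=0$. Pick $x_0\in\Gamma$ and $0<r<\operatorname{dist}(\operatorname{supp}u,\Gamma)$. Then $u=0$ on $B(x_0,r)\cap\Omega$, which is open, and nonempty because $x_0\in\partial\Omega$. So $|Z|>0$. Since $L^p(\Omega)\subset L^1_{\mathrm{loc}}(\Omega)$, Theorem~\ref{thm:L1} shows that $u$ is constant, and the constant is $0$.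
\end{proof}

\begin{remark}[Use of the hypotheses]\label{rem:hyp}
The bounds $|P|\le M$ and $\det P\ge c$ enter through Lemma~\ref{lem:rank} and the constant in $g$; Example~\ref{ex:det} shows what can happen when $\det P$ degenerates. The condition on $\operatorname{Curl}P$ gives the regularity of $\beta$ and the integrability of $g$. Continuity of $\nabla u$ makes $U$ and $V_\varepsilon$ open, and $\nabla u\in C^1$ makes $n$, $S^{-1}$ and the test fields $\eta_i$ of class $C^1$. Connectedness is used only at the very end and is needed: on two disjoint balls with $P=I$, take $u=0$ on one and $u=e_3\times x$ on the other. The hypothesis $|Z|>0$ cannot be weakened to $Z\ne\emptyset$, by Example~\ref{ex:line}. The proof of Corollary~\ref{cor:norm} uses of $\Gamma$ only that it contains a point of $\partial\Omega$, and it does not use the Lipschitz property.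
\end{remark}

\section{Measure-valued curl: Theorem~\ref{thm:measure}(i)}\label{sec:measure}

When $\mu^s\ne0$, the factor $\beta$ can jump and even change sign. For instance, let $u=e_3\times x$, $P=I$ for $x_1<0$ and $P=\operatorname{diag}(-1,-1,1)$ for $x_1>0$; then $\nabla u\,P^{-1}$ is skew with $a=e_3$ for $x_1<0$ and $a=-e_3$ for $x_1>0$. We need a bound for $D^s\beta$ with the same scaling as the bound for $\nabla\beta$ in \eqref{eq:gbound}. Here no elimination is necessary, since the term $\nabla N_{ij}\times P_j$ is absolutely continuous and does not occur in \eqref{eq:sing}.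

\begin{lemma}\label{lem:Dbeta}
In the setting \textup{(S)}, on every admissible ball $B$,
\[
|D\beta|\le\frac{2M^3}{c}\,|\nabla u|^{-1}|\mu|\quad\text{as measures.}
\]
\end{lemma}

\begin{proof}
By \eqref{eq:compare}, $|\beta|=1/|a|\le\sqrt2M/|\nabla u|$, so \eqref{eq:gbound} gives $|\nabla\beta|\le\frac{2M^3}{c}|\nabla u|^{-1}|\mu^a|$ a.e. For the singular part write $D^s\beta=\sigma|D^s\beta|$ and $\mu^s=\Theta|\mu^s|$ with $|\sigma|=|\Theta|=1$, and read \eqref{eq:sing} as an equality of matrix-valued measures. The total variation of the left side is $(\sum_i|\sigma\times\nabla u_i|^2)^{1/2}|D^s\beta|\ge\frac{c}{2M^3}|\nabla u|\,|D^s\beta|$ by \eqref{eq:S}, which holds at every point and hence $|D^s\beta|$-almost everywhere. The total variation of the right side is $|N\Theta|\,|\mu^s|\le|\mu^s|$, because $|n\times\xi|\le|\xi|$ for each column $\xi$ of $\Theta$. Add the two bounds.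
\end{proof}

Across a jump of $\beta$, the change of $\Psi_\varepsilon(\beta)$ is controlled by the Lipschitz constant $1/b$ rather than by a pointwise factor $1/|\beta|$. On a ball where $|\nabla u|$ is nearly constant the two are comparable, and this suffices.

\begin{lemma}\label{lem:logBV}
In the setting \textup{(S)}, $f_\varepsilon\in BV_{\mathrm{loc}}(\Omega_0)$ and $|Df_\varepsilon|\le C_0|\mu|$ on $\Omega_0$, with $C_0=2\sqrt2\,M^5/c^2$ independent of $\varepsilon$.
\end{lemma}

\begin{proof}
First let $f\in BV(B)$ and let $\Psi$ be Lipschitz with constant $L$ and $C^1$ outside a finite set. We claim $|D\Psi(f)|\le L|Df|$. Recall that for an open set $O\subset B$ there are $f_l\in C^\infty(O)\cap W^{1,1}(O)$ with $f_l\to f$ in $L^1(O)$ and $\int_O|\nabla f_l|\to|Df|(O)$, and that the total variation on $O$ is lower semicontinuous under $L^1$ convergence. Since $\Psi(f_l)\to\Psi(f)$ in $L^1(O)$ and $|\nabla\Psi(f_l)|\le L|\nabla f_l|$, we get $|D\Psi(f)|(O)\le L|Df|(O)$. Outer regularity of Radon measures extends this to Borel sets.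

Around each point of $U$ choose an admissible ball $B$ so small that $\max_{\overline B}|\nabla u|\le2\min_{\overline B}|\nabla u|$. By Lemmas~\ref{lem:log} and \ref{lem:Dbeta} and the claim,
\[
|Df_\varepsilon|\le\frac1b|D\beta|\le m'\max_{\overline B}|\nabla u|\cdot\frac{2M^3}{c}\,\frac{|\mu|}{\min_{\overline B}|\nabla u|}\le\frac{4m'M^3}{c}|\mu|=C_0|\mu|\quad\text{on }B .
\]
On $V_\varepsilon$, $Df_\varepsilon=0$. Countably many of these balls together with $V_\varepsilon$ cover $\Omega_0$. By a partition of unity $Df_\varepsilon$ is a Radon measure on $\Omega_0$, and the bound follows by splitting a Borel set into countably many disjoint Borel pieces, each inside one set of the cover.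
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:measure}\textup{(i)}]
Let $B\Subset\Omega$ be a ball and $B_0$ a larger concentric ball with $B_0\Subset\Omega$. Setting (S) holds on $\Omega_0=B_0$ with constants $M,c$ depending on $B_0$. By Lemmas~\ref{lem:log} and \ref{lem:logBV}, the functions $f_\varepsilon$ satisfy the hypotheses of Lemma~\ref{lem:propagate} on $B$, with $|Df_\varepsilon|(B)\le C_0|\mu|(\overline B)<\infty$. So $\nabla u=0$ in $\Omega$. The proof of Corollary~\ref{cor:norm} uses $\operatorname{Curl}P$ only to invoke Theorem~\ref{thm:L1}; invoking the statement just proved instead yields the norm property.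
\end{proof}

\section{The dimension of the kernel: Theorem~\ref{thm:measure}(ii)}\label{sec:dim}

For fixed $P$, the right side of \eqref{eq:system} is linear in $a$: there are measurable matrix fields $G_1,G_2,G_3$, depending only on $P$ and $\mu^a$, such that the $k$-th column of $E$ is $G_ka$ for every $u\in\mathcal K$. If $P$ were smooth, $a$ would solve $\partial_ka=G_ka$ and be determined by its value at one point, which leaves three parameters for $\nabla u$ and three for an additive constant. Here $a$ has no pointwise values and may jump. We work instead with the linear relations among the $C^1$ matrices $\nabla u^i(x)$, which are defined everywhere, and show that they do not depend on $x$.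

\begin{proof}[Proof of Theorem~\ref{thm:measure}\textup{(ii)}]
The constants form a three-dimensional subspace of $\mathcal K$. It suffices to show that any $u^1,\dots,u^4\in\mathcal K$ have a nontrivial linear combination that is constant, and we may assume that no $u^i$ is constant. Let $a^i$ be the axial vector of $A^i=\nabla u^iP^{-1}$, and let $T(x)$ be the $9\times4$ matrix of the map $\gamma\mapsto\sum_i\gamma_i\nabla u^i(x)$; it is $C^1$ in $x$. For a.e.\ $x$, $T(x)\gamma=(\sum_i\gamma_iA^i)P$ with $P$ invertible, so
\begin{equation}\label{eq:kerT}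
T(x)\gamma=0\iff\sum_i\gamma_ia^i(x)=0\qquad\text{for all }\gamma\in\mathbb R^4 .
\end{equation}
Four vectors in $\mathbb R^3$ are dependent, so $\operatorname{rank}T\le3$ a.e. The sets $\{\operatorname{rank}T\ge\rho\}$ are open, being given by the nonvanishing of a minor; hence $\operatorname{rank}T\le3$ everywhere. Let $\rho$ be the maximal rank, $1\le\rho\le3$, and let $O$ be the nonempty open set where it is attained.

\emph{A $C^1$ relation.} By part (i) the relatively closed sets $\{\nabla u^i=0\}$ are null, so there is $x_0\in O$ outside all of them. Renumber the $u^i$ and choose $\rho$ rows of $T$, forming a matrix $(T'\,|\,T'')$, such that the $\rho\times\rho$ block $T'(x_0)$ is invertible. Let $B\Subset O$ be a ball centered at $x_0$ that is admissible for all four fields (with $\Omega_0$ a ball $B_0\Subset\Omega$ around $x_0$), so $a^i=n^i/\beta^i$, and on whose closure $T'$ is invertible. For $x\in B$, $\ker T(x)\subset\ker(T'\,|\,T'')(x)$ and both have dimension $4-\rho$, so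
\begin{equation}\label{eq:graph}
\ker T(x)=\{(-T'(x)^{-1}T''(x)y,\,y):y\in\mathbb R^{4-\rho}\}.
\end{equation}
Fix $y_0\ne0$ and put $\gamma(x):=(-T'(x)^{-1}T''(x)y_0,\,y_0)$, a $C^1$ map with $\gamma(x)\in\ker T(x)$.

\emph{Differentiating the relation.} The chain rule in $BV$ \cite[Theorem 3.96]{AFP} states, in the part we need, that for $f\in BV(B)$ and a $C^1$ Lipschitz function $\psi$, the function $\psi(f)$ is in $BV(B)$ and the absolutely continuous part of its derivative has density $\psi'(f)\nabla f$. Apply it to $\beta^i$ and a $C^1$ Lipschitz extension of $t\mapsto1/t$ from the range \eqref{eq:beta}, and use the product rule with $n^i\in C^1(\overline B)$: then $a^i\in BV(B;\mathbb R^3)$, and the absolutely continuous part of $Da^i$ has density $E^i$, with $k$-th column $G_ka^i$. By \eqref{eq:kerT}, $\sum_i\gamma_ia^i=0$ a.e.\ in $B$. The derivative of this function is the zero measure, and its absolutely continuous part gives, a.e.\ in $B$,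
\[
0=\sum_i(\partial_k\gamma_i)a^i+G_k\sum_i\gamma_ia^i=\sum_i(\partial_k\gamma_i)a^i .
\]
By \eqref{eq:kerT}, $T\,\partial_k\gamma=0$ a.e.\ in $B$, hence everywhere by continuity. The last $4-\rho$ components of $\partial_k\gamma$ vanish, so $\partial_k\gamma=0$ by \eqref{eq:graph}. Thus $\gamma$ is a constant nonzero vector, and $\sum_i\gamma_iu^i\in\mathcal K$ has zero gradient on $B$. By part (i) it is constant.

For $P=I$ the six-dimensional space of fields $u_0+a\times x$ lies in $\mathcal K$, so the bound is attained.
\end{proof}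

\section{The size of the zero set: Theorem~\ref{thm:measure}(iii)}\label{sec:zero}

For a nonconstant solution the functions $f_\varepsilon$ vanish near $Z$, tend to infinity almost everywhere, and have gradients bounded in $L^p$. After normalization they are close to $0$ in $W^{1,p}$ and equal to $1$ near $Z$, which is what zero $p$-capacity means. We recall the notion as in \cite{EG}. For $1\le p<3$ and $K\subset\mathbb R^3$, $\operatorname{Cap}_p(K)$ is the infimum of $\int_{\mathbb R^3}|\nabla w|^p\,dx$ over all $w\ge0$ with $w\in L^{3p/(3-p)}(\mathbb R^3)$, $\nabla w\in L^p(\mathbb R^3;\mathbb R^3)$ and $w\ge1$ on a neighborhood of $K$. We use: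
\begin{itemize}
\item if $1<p<3$ and $\operatorname{Cap}_p(K)=0$, then $\mathcal H^s(K)=0$ for all $s>3-p$ \cite[\S4.7.2]{EG};
\item for compact $K\subset\mathbb R^3$, $\operatorname{Cap}_1(K)=0$ if and only if $\mathcal H^2(K)=0$ \cite[\S5.6.3]{EG};
\item Morrey's inequality: if $3<p<\infty$, every $f\in W^{1,p}(B)$ on a ball $B$ has a continuous representative with $|f(x)-f(y)|\le C\|\nabla f\|_{L^p(B)}$ for $x,y\in B$, where $C=C(B,p)$.
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:measure}\textup{(iii)}]
Let $B\Subset B_0\Subset\Omega$ be concentric balls and apply Lemma~\ref{lem:log} on $\Omega_0=B_0$, with $\mu^s=0$ and $g\in L^p(B)$. Each $f_\varepsilon$ is bounded on $B$, $\|\nabla f_\varepsilon\|_{L^p(B)}\le\|g\|_{L^p(B)}$, and $f_\varepsilon=0$ a.e.\ on the open set $V_\varepsilon\cap B\supset Z\cap B$. By part (i), $|Z|=0$, so $f_\varepsilon\uparrow\infty$ a.e.\ in $B$, and the means $\bar f_\varepsilon$ over $B$ tend to $\infty$ by monotone convergence.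

\emph{Case $p>3$.} We may assume $p<\infty$. If $z\in Z\cap B$, the continuous representative of $f_\varepsilon$ vanishes at $z$, so $f_\varepsilon\le C\|g\|_{L^p(B)}$ on $B$ for all $\varepsilon$, contradicting $\bar f_\varepsilon\to\infty$. As $B$ is arbitrary, $Z=\emptyset$.

\emph{Case $1\le p<3$.} For small $\varepsilon$ let $w_\varepsilon:=1-f_\varepsilon/\bar f_\varepsilon=(\bar f_\varepsilon-f_\varepsilon)/\bar f_\varepsilon\le1$. By Poincar\'e's inequality $\|w_\varepsilon\|_{W^{1,p}(B)}\le C\|g\|_{L^p(B)}/\bar f_\varepsilon\to0$. After a change on a null set, $w_\varepsilon=1$ on $V_\varepsilon\cap B$. Let $B'$ be the closed concentric ball of half the radius, and let $\chi\in C_c^\infty(B)$ with $0\le\chi\le1$ and $\chi=1$ near $B'$. Then $\chi w_\varepsilon^+$, with $w_\varepsilon^+=\max\{w_\varepsilon,0\}$, takes values in $[0,1]$, has compact support, equals $1$ near the compact set $K:=Z\cap B'$, and satisfies $\|\nabla(\chi w_\varepsilon^+)\|_{L^p(\mathbb R^3)}\le C\|w_\varepsilon\|_{W^{1,p}(B)}\to0$. So $\operatorname{Cap}_p(K)=0$, and the claimed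 Hausdorff measures of $K$ vanish. Countably many balls $B'$ cover $\Omega$, and $\mathcal H^s$ is countably subadditive.

\emph{Case $p=3$.} Given $s>0$, choose $p'\in(1,3)$ with $s>3-p'$ and apply the previous case, using $L^3_{\mathrm{loc}}\subset L^{p'}_{\mathrm{loc}}$.
\end{proof}

\section{Two examples}\label{sec:examples}

Both examples are planar in the sense of Section~\ref{sec:plane}: $a=\alpha e_3$, $u_3=0$, $P_3=e_3$, and $\nabla u=AP$ means $\nabla u_1=-\alpha P_2$, $\nabla u_2=\alpha P_1$.

\begin{example}[$\nabla u$ may vanish on a line when $p<2$]\label{ex:line}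
Let $\Omega=\mathbb R^3$, $r=\sqrt{x_1^2+x_2^2}$, and
\[
u=(x_1^2-x_2^2,\,2x_1x_2,\,0),\qquad P_1=(x_2,x_1,0)/r,\quad P_2=(-x_1,x_2,0)/r,\quad P_3=e_3 .
\]
The rows of $P$ are orthonormal and $\det P=(x_2^2+x_1^2)/r^2=1$, so $P\in SO(3)$ a.e. With $\alpha=2r$ we have $-\alpha P_2=(2x_1,-2x_2,0)=\nabla u_1$ and $\alpha P_1=(2x_2,2x_1,0)=\nabla u_2$, so $u\in\mathcal K$. For $r>0$,
\[
\operatorname{curl}P_1=\Big(\partial_1\frac{x_1}{r}-\partial_2\frac{x_2}{r}\Big)e_3=\frac{x_2^2-x_1^2}{r^3}e_3,\qquad\operatorname{curl}P_2=\Big(\partial_1\frac{x_2}{r}+\partial_2\frac{x_1}{r}\Big)e_3=-\frac{2x_1x_2}{r^3}e_3,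
\]
so $|\operatorname{Curl}P|=1/r$. The axis carries no further contribution. Indeed, let $\chi_\delta$ be smooth with values in $[0,1]$, equal to $0$ for $r<\delta$ and to $1$ for $r>2\delta$, with $|\nabla\chi_\delta|\le C/\delta$. Testing with $\chi_\delta\eta$ in place of $\eta\in C_c^\infty$ produces the extra term $\int P_j\cdot(\nabla\chi_\delta\times\eta)$, which is $O(\delta^{-1}\delta^2)$, and the other terms converge by dominated convergence. Hence $\operatorname{Curl}P\in L^p_{\mathrm{loc}}$ for all $p<2$, while $Z=\{r=0\}$ is a line. So for $1\le p<2$ the set $Z$ in Theorem~\ref{thm:measure}(iii) can have dimension $1$, and the bound $3-p$ tends to $1$ as $p\uparrow2$. Here $|\nabla\log|a||=1/r=|\operatorname{Curl}P|$: an integrable gradient allows $\log|a|$ to tend to $-\infty$ on a line, but never on a set of positive measure.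
\end{example}

\begin{example}[The lower bound on $\det P$]\label{ex:det}
Let $0<q<1$, $1<s<1/q$, $\Omega=(-1,1)^3$, $\Gamma=\{-1\}\times(-1,1)^2$. Put
\[
h(t)=\exp\Big(-\frac{t^{1-s}}{s-1}\Big)\ \text{ for }t>0,\qquad h(t)=0\ \text{ for }t\le0 .
\]
For $t>0$, $h'(t)=t^{-s}h(t)$. By induction each derivative is a finite sum of terms $Ct^{-\lambda}h(t)$, which tend to $0$ as $t\downarrow0$ because $s>1$; so $h\in C^\infty(\mathbb R)$, and $h(t)=|t|^sh'(t)$ for all $t$. Let
\[
u=(h(x_1),\,x_2h(x_1),\,0),\qquad P_1=(x_2,|x_1|^s,0),\quad P_2=(-1,0,0),\quad P_3=e_3,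
\]
with $u$ multiplied by a cut-off equal to $1$ on $\overline\Omega$. Then $u\ne0$, and $u\in C^\infty_\circ(\Omega,\Gamma;\mathbb R^3)$ since $\operatorname{supp}u\subset\{x_1\ge0\}$. With $\alpha=h'(x_1)$ we have $-\alpha P_2=(h',0,0)=\nabla u_1$ and $\alpha P_1=(x_2h',h,0)=\nabla u_2$, so $\operatorname{sym}(\nabla u\,P^{-1})=0$ for $x_1\ne0$. The field $P$ is $C^1$ and bounded, the only nonzero row of $\operatorname{Curl}P$ is $\operatorname{curl}P_1=(s|x_1|^{s-1}\operatorname{sgn}x_1-1)e_3$, which is bounded, $\det P=|x_1|^s>0$ a.e., and $(\det P)^{-1}\in L^q(\Omega)$ because $sq<1$. Yet $\|u\|_P=0$, so $\|\cdot\|_P$ is not a norm. The bound $\det P\ge c^+$ therefore cannot be replaced by $\det P>0$ a.e., nor by $(\det P)^{-1}\in L^q$ with $q<1$. In terms of the proof, $\partial_1\log\alpha=x_1^{-s}-s/x_1$ is not integrable near $x_1=0$, so no integrable function $g$ bounds $|\nabla\log|a||$.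
\end{example}

\begin{thebibliography}{9}

\bibitem{AFP}
Ambrosio, Fusco, Pallara, \emph{Functions of Bounded Variation and Free Discontinuity Problems}.

\bibitem{EG}
Evans, Gariepy, \emph{Measure Theory and Fine Properties of Functions}.

\bibitem{LNP}
Johannes Lankeit, Patrizio Neff, Dirk Pauly, \emph{Uniqueness of integrable solutions to first order systems with integrable tensor-coefficients and applications to elasticity}, arXiv:1209.3388 (2012).

\end{thebibliography}
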